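# Homology cylinders and the Torelli group: a Steinberg symbol in the kernel of $\operatorname{Gr}\mathbf c$

## 1. Agreement in degree one, and the guess that it persists

Let $\Sigma=\Sigma_{g,1}$ be a compact connected oriented surface of genus $g$ with one boundary component, $H=H_1(\Sigma;\mathbb Z)$ with intersection form $\omega$, and let $\mathcal I=\mathcal I_{g,1}$ be the Torelli group, that is, the mapping classes relative to $\partial\Sigma$ that act trivially on $H$. Mapping classes in $\mathcal I$ can be multiplied as maps, but they can also be viewed as three-dimensional objects, their mapping cylinders. The three-dimensional world is larger and has more room for moves. The question of this lecture is whether that extra room creates new relations among Torelli elements, when both sides are compared through their natural filtrations.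

One first guesses that it does not. In degree one the two sides agree for $g\ge3$, and everything on the Torelli side is generated by degree one. Let us set up the objects and test the guess.

**The Torelli side.** Write $[f,f']=ff'f^{-1}f'^{-1}$, let $\Gamma_1\mathcal I=\mathcal I$, $\Gamma_{i+1}\mathcal I=[\mathcal I,\Gamma_i\mathcal I]$, and
$$\operatorname{Gr}^\Gamma\mathcal I=\bigoplus_{i\ge1}\Gamma_i\mathcal I/\Gamma_{i+1}\mathcal I ,$$
a graded Lie algebra over $\mathbb Z$ with bracket induced by commutators. It is generated by its degree one part $H_1(\mathcal I)=\mathcal I/[\mathcal I,\mathcal I]$.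

**Homology cylinders.** A *homology cylinder* over $\Sigma$ is a compact oriented $3$-manifold $M$ with embeddings $m_\pm\colon\Sigma\to\partial M$ such that: $m_+$ preserves and $m_-$ reverses orientation; $\partial M=m_+(\Sigma)\cup m_-(\Sigma)$, the two images meeting exactly along $m_+(\partial\Sigma)=m_-(\partial\Sigma)$; $m_+=m_-$ on $\partial\Sigma$; and $m_{\pm,*}\colon H_*(\Sigma;\mathbb Z)\to H_*(M;\mathbb Z)$ are isomorphisms with $m_{+,*}=m_{-,*}$. We identify two of them if there is an orientation-preserving homeomorphism compatible with the parametrizations. The set $\mathcal C=\mathcal C_{g,1}$ of classes is a monoid: $M\cdot N$ glues the bottom of $M$ to the top of $N$, and the unit is $\Sigma\times[-1,1]$ (with the vertical boundary collapsed).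

*Examples.* The mapping cylinder of $f\in\mathcal I$ is a homology cylinder, and this gives an injective monoid homomorphism $\mathbf c\colon\mathcal I\hookrightarrow\mathcal C$. Another example is the connected sum of $\Sigma\times[-1,1]$ with an integral homology sphere $P$. If $\pi_1(P)\ne1$ this is not a mapping cylinder: in a mapping cylinder $m_+$ is onto on $\pi_1$, while here $\pi_1$ is the free product $\pi_1(\Sigma)*\pi_1(P)$ and $m_+$ hits only the first factor.

**Graph claspers.** A *graph clasper* in a $3$-manifold is an embedded compact surface decomposed into *nodes* (discs), *leaves* (annuli) and *edges* (bands). Each edge joins two constituents, each node carries three edge ends, and each leaf carries one. Its degree is its number of nodes. A connected clasper of degree $1$ with three leaves is a *Y-graph*. Its regular neighborhood is a genus $3$ handlebody, and surgery removes this handlebody and glues it back by a specific homeomorphism of its boundary acting trivially on homology. For higher degree, one cuts every edge between two nodes, inserts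 there a pair of leaves linked like a Hopf link, and does surgery on all the resulting Y-graphs. A *tree clasper* is a connected clasper whose underlying graph is a tree; in degree $k$ it has $k+2$ leaves. For example, a tree clasper of degree $2$ is an H: two nodes joined by an edge, and two leaves at each node. We write $M_G$ for the result of surgery on $\Sigma\times[-1,1]$ along $G$. The surgery itself will be used only through the facts recalled in Section 2.

**The $Y$-filtration.** *$Y_i$-equivalence* is generated by surgeries along connected graph claspers of degree $i$. Let $Y_i\mathcal C$ be the submonoid of cylinders $Y_i$-equivalent to the trivial one. Then $\mathcal C=Y_1\mathcal C\supset Y_2\mathcal C\supset\cdots$. As is known (Goussarov, Habiro), $\mathcal C/Y_k$ is a group, each $Y_i\mathcal C/Y_{i+1}$ is a finitely generated abelian group, and commutators make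
$$\operatorname{Gr}^Y\mathcal C=\bigoplus_{i\ge1}Y_i\mathcal C/Y_{i+1}$$
a graded Lie algebra over $\mathbb Z$. Moreover $\mathbf c(\Gamma_i\mathcal I)\subset Y_i\mathcal C$, so there is a graded Lie homomorphism
$$\operatorname{Gr}\mathbf c\colon\operatorname{Gr}^\Gamma\mathcal I\to\operatorname{Gr}^Y\mathcal C .$$
For $g\ge3$ it is known that $\operatorname{Gr}_1\mathbf c\colon H_1(\mathcal I)\to\mathcal C/Y_2$ is an isomorphism. Whether $\operatorname{Gr}\mathbf c$ is injective for $g\ge3$ is a question from Habiro and Massuyeau, "Symplectic Jacobi diagrams and the Lie algebra of homology cylinders", arXiv:0712.0093 (2007).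

Since $\operatorname{Gr}^\Gamma\mathcal I$ is generated by $H_1(\mathcal I)=\mathcal C/Y_2$, a kernel element is a bracket expression in degree one classes that vanishes for a three-dimensional reason and for no two-dimensional one. To test the guess we need to compute brackets of claspers by hand.

## 2. Computing with claspers

The following facts of clasper calculus are standard (Goussarov; Habiro, *Geom. Topol.* 4 (2000); Garoufalidis–Goussarov–Polyak, *Geom. Topol.* 5 (2001); summarized in the papers of Massuyeau–Meilhan on homology cylinders). Let $G,G'$ be disjoint tree claspers of degrees $k,k'$.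

**(C1)** A crossing change of an edge of $G$ with an edge or a leaf of $G$ does not change the $Y_{k+1}$-class of $M_G$. For $k\ge2$, inserting a half twist in an edge changes $[M_G]\in Y_k\mathcal C/Y_{k+1}$ to its opposite.

**(C2)** A crossing change of an edge of $G$ with an edge or leaf of $G'$ does not change the $Y_{k+k'+1}$-class of $M_{G\cup G'}$. A crossing change of a leaf of $G$ with a leaf of $G'$ replaces $G\cup G'$, up to $Y_{k+k'+1}$, by $G_1\cup G_1'\cup T$. Here $G_1\cup G'_1$ is the changed pair, and $T$ is a tree clasper of degree $k+k'$ obtained from parallel copies of $G$ and $G'$ by deleting the two leaves and joining their edges by an arc that follows each leaf, in either chosen direction, from its root to the crossing. Up to $Y_{k+k'+1}$, $T$ can be moved away from the rest.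

(The two directions correspond to the two ways $u\mu v=(u\mu u^{-1})\,uv=uv\,(v^{-1}\mu v)$ of splitting a meridian loop $\mu$ off a leaf.)

In the product $M_G\cdot M_{G'}$ the clasper $G$ lies above $G'$. Pushing it down below $G'$ gives $M_{G'}\cdot M_G$, and on the way each crossing, in the projection to $\Sigma$, of a leaf of $G$ with a leaf of $G'$ splits off one tree. All other crossings are free. Hence
$$[[M_G],[M_{G'}]]=\sum\pm[M_T]\in Y_{k+k'}\mathcal C/Y_{k+k'+1},\tag{1}$$
with one term for each leaf–leaf crossing.

**The curves.** Choose in $\Sigma$ a nonseparating oriented simple closed curve $\alpha$ and disjoint one-holed tori $Q,Q'$, disjoint from $\alpha$, with $\Sigma\setminus(\alpha\cup Q\cup Q')$ connected. Choose $*\in\alpha$, an arc $\eta'$ leaving $*$ to the left of $\alpha$ and ending on $\partial Q'$, and an arc $\eta$ leaving $*$ to the right and ending on $\partial Q$, with interiors disjoint from each other and from everything else. Let $x,y\subset Q$ and $x',y'\subset Q'$ be simple closed curves with $x\cap y=\{q\}$, $x'\cap y'=\{q'\}$,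 transversally. The same letters denote homology classes, and $a=[\alpha]$. Arrange $\omega(x,y)=\omega(x',y')=1$, and extend $a,x,y,x',y'$ to a symplectic basis of $H$ containing $b$ with $\omega(a,b)=1$. All this is possible for $g\ge3$: one handle for $\alpha$ and $b$, one for $Q$, one for $Q'$.

Extend $\eta$ inside $Q$ to a point near $q$, inside one corner at $q$, and likewise $\eta'$ to a point near $q'$. Let $\Delta\subset\Sigma$ be a disc made of small discs around $*,q,q'$ joined by strips along $\eta,\eta'$.

**Claspers of our kind.** From now on all claspers have nodes and edges in the ball $\Delta\times[-1,1]$. Their leaves are, at various heights and with blackboard framing, parallel copies of $\alpha,x,y,x',y'$ as close to these curves as desired, with edges attached near $*,q,q'$. Distinct parallel copies of one curve are disjoint in projection. A copy of $x$ and a copy of $y$ cross once, near $q$; a copy of $x'$ and a copy of $y'$ cross once, near $q'$; no other pairs cross. If in (C2) we follow the leaves in the short direction, the joining arcs stay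 in the small discs around $q,q'$, so the trees $T$ in (1) are again of our kind. Computing a bracket now means counting crossings.

**Lemma 1.** Let $T$ be a tree clasper of our kind of degree $k\ge2$. Fix its leaves and its underlying abstract tree. Then $[M_T]\in Y_k\mathcal C/Y_{k+1}$ is, up to sign, independent of how the tree part (nodes and edges) is embedded in $\Delta\times[-1,1]$.

*Proof.* As $\Delta\times[-1,1]$ is a ball, any two embeddings of the tree are homotopic relative to its endpoints on the leaves. A generic homotopy is a sequence of isotopies and of crossing changes of edges with edges or leaves of $T$; an edge does not generically meet a node, since the dimensions of the edge and of time sum to $2<3$. These do not change the class, by (C1). The remaining difference in the band structures consists of half twists in edges and of cyclic orders at nodes, and flipping a node amounts to half twists in its three edges. By (C1) these change only the sign. $\square$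

**A bounding pair map.** Let $S$ be a regular neighborhood of $\alpha\cup\eta'\cup Q'$. It has genus $1$, misses $\partial\Sigma$, and has two boundary curves $c_L,c_R$, with $c_R$ parallel to $\alpha$ on its right. The curves $c_L$ and $c_R$ are homologous, so
$$\varphi=T_{c_L}T_{c_R}^{-1}\in\mathcal I .$$

**Lemma 2.** Let $T$ be a tree clasper of our kind of degree $k\ge 2$. Suppose that its leaves are copies of $\alpha,x,y$ only, or copies of $\alpha,x',y'$ only. Then $[[\varphi],[M_T]]=0$ in $\operatorname{Gr}^Y\mathcal C$.

*Proof.* By Lemma 1 we may re-embed the tree part, at the cost of a sign. The plan is to move $T$ off the support of $\varphi$, which lies in collars of $c_L$ and $c_R$.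

If the leaves are copies of $\alpha,x',y'$, put the tree part over the portion of $\Delta$ near $*$, $\eta'$, $q'$, and take the copies of $\alpha,x',y'$ close to these curves. Then $T$ lies over a small neighborhood of $\alpha\cup\eta'\cup x'\cup y'$ (with $\eta'$ extended to the corner at $q'$), inside the interior of $S$ and away from the collars.

If the leaves are copies of $\alpha,x,y$, put the tree part over the portion of $\Delta$ near $*$, $\eta$, $q$, so that $T$ lies over a small neighborhood of $\alpha\cup\eta\cup x\cup y$. Since $\eta$ leaves $\alpha$ to the right and meets $S$ only in a short initial segment, an isotopy of $\Sigma$ that pushes $\alpha$ to the right past $c_R$ and shortens $\eta$ moves $T$ off $S\times[-1,1]$ and off the collars. Damped near the top and bottom, it is an ambient isotopy of $\Sigma\times[-1,1]$ fixing the boundary, so $M_T$ does not change.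

In both cases $\varphi\times\mathrm{id}$ fixes $T$, so $\mathbf c(\varphi)\,M_T\,\mathbf c(\varphi)^{-1}=M_{(\varphi\times\mathrm{id})(T)}=M_T$. The commutator is trivial already in the group $\mathcal C/Y_{k+2}$. $\square$

**The first Johnson homomorphism.** For $f\in\mathcal I$ let $\tau_1(f)\in\operatorname{Hom}(H,\Lambda^2H)$ send $z$ to the class of $f(z)z^{-1}$ in $\Gamma_2\pi_1/\Gamma_3\pi_1=\Lambda^2H$, where $\pi_1=\pi_1(\Sigma,*_\partial)$ and $*_\partial\in\partial\Sigma$. It takes values in $\Lambda^3H\subset\operatorname{Hom}(H,\Lambda^2H)$, embedded by contraction with $\omega$. We recall: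

- $\tau_1$ extends to a homomorphism $\mathcal C/Y_2\to\Lambda^3H$ which on a Y-graph surgery equals $\pm$ the wedge of the leaves (Habiro; Garoufalidis–Levine; Massuyeau–Meilhan), and $\mathcal C/Y_2\cong H_1(\mathcal I)$ compatibly with $\tau_1$;
- Johnson's formula for bounding pair maps gives $\tau_1(\varphi)=\pm a\wedge x'\wedge y'$;
- by Johnson, $\ker(\tau_1\colon H_1(\mathcal I)\to\Lambda^3H)$ is killed by $2$ for $g\ge3$.

## 3. Tests in degrees two and three

Consider the Y-graphs of our kind with leaves
$$Y_A:(y,\alpha,x'),\qquad Y_B:(y',\alpha,x),\qquad Y_E:(x',\alpha,y'),\qquad Y_F:(x,\alpha,y).$$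

**A test that the guess passes.** The leaves of $Y_E$ and $Y_F$ do not cross in projection, so (1) gives $[[M_{Y_E}],[M_{Y_F}]]=0$. Is this relation visible in $\mathcal I$? Yes. Push $\alpha$ to the right past $c_R$, and let $S_1$ be a regular neighborhood of the pushed curve, the shortened $\eta$ and $Q$. Then $S_1$ is disjoint from $S$ and gives a bounding pair map $\psi$ with $\tau_1(\psi)=\pm a\wedge x\wedge y$, while $\tau_1(\varphi)=\pm a\wedge x'\wedge y'$. So, up to sign and elements killed by $2$, $[\varphi]$ and $[\psi]$ are the degree one classes of $Y_E$ and $Y_F$, and $\varphi\psi=\psi\varphi$ because the supports are disjoint. Moreover $\varphi$ commutes with $\varphi$ and with $\psi$, hence with $\psi\varphi^{-1}$. A difference of two classes, each commuting with $\varphi$, is realized in $\mathcal I$ by a product of two commuting maps.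

**A bracket with one crossing.** In $[[M_{Y_E}],[M_{Y_B}]]$ the only crossing is $x'$ with $y'$. The result is $\pm$ an H with leaves $y',\alpha$ at one node and $x,\alpha$ at the other.

**A bracket with two crossings.** In $[[M_{Y_A}],[M_{Y_B}]]$ there are two: $x'$ of $Y_A$ with $y'$ of $Y_B$, and $y$ of $Y_A$ with $x$ of $Y_B$. So
$$[[M_{Y_A}],[M_{Y_B}]]=\pm[M_{T_1}]\pm[M_{T_2}],$$
where the H-shaped $T_1$ has leaves $y,\alpha,\alpha,x$ and $T_2$ has leaves $x',\alpha,\alpha,y'$. By Lemma 2 the class $[\varphi]$ brackets to zero with each of them. Choose $f_A,f_B\in\mathcal I$ with $\mathbf c(f_A)\sim_{Y_2}M_{Y_A}$ and $\mathbf c(f_B)\sim_{Y_2}M_{Y_B}$, which is possible as $\operatorname{Gr}_1\mathbf c$ is onto. Then $\operatorname{Gr}_3\mathbf c$ kills the class of $[\varphi,[f_A,f_B]]$.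

Here the guess becomes doubtful. The class of $[f_A,f_B]$ is a sum of two classes commuting with $\varphi$, but the splitting takes place in $Y_2\mathcal C/Y_3$. Nothing tells us that the summands come separately from $\Gamma_2\mathcal I$, as they did in the first test. So the relation has a three-dimensional reason and no visible two-dimensional one. In degree three the detector built below stays silent, as we shall see in Section 5. A longer version of the same commutator is detected.

## 4. The theorem, and an element that dies in $\operatorname{Gr}^Y\mathcal C$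

**Theorem.** Let $g\ge3$ and let $m$ be an even integer divisible by an odd prime. There is $\zeta\in\Gamma_m\mathcal I$ such that:

1. $\mathbf c(\zeta)\in Y_{m+1}\mathcal C$, i.e. $\operatorname{Gr}_m\mathbf c$ kills the class of $\zeta$;
2. for every odd prime $p\mid m$ there is a homomorphism from $\mathcal I$ to a nilpotent group which is trivial on $\Gamma_{m+1}\mathcal I$, sends $\Gamma_m\mathcal I$ into a central subgroup $\mu_p\cong\mathbb Z/p$, and sends $\zeta$ to a generator of $\mu_p$.

Hence $\operatorname{Gr}_m\mathbf c$ is not injective; $\ker\operatorname{Gr}_m\mathbf c$ surjects onto $\mathbb Z/p$ for every odd prime $p\mid m$; and $\mathcal I/\Gamma_{m+1}\mathcal I\to\mathcal C/Y_{m+1}$ is not injective. Moreover $\zeta$ can be taken in $\Gamma_m\mathcal I_{3,1}$, with $\zeta\notin\Gamma_{m+1}\mathcal I_{g,1}$ for all $g\ge3$.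

So the guess is wrong for every $g\ge3$. It fails in degree $6$ already, and in every even degree that is not a power of $2$; every odd prime occurs, for instance in degree $2p$. Note that $m\ge6$.

**The element.** Put $f_E=\varphi^2$, keep $f_A,f_B$ from Section 3, and define
$$\delta=[f_A,\underbrace{[f_E,[f_E,\dots,[f_E}_{m-3},f_B]\dots]]\in\Gamma_{m-1}\mathcal I,\qquad \zeta=[f_E,\delta]\in\Gamma_m\mathcal I .$$
For $m=6$: $\delta=[f_A,[f_E,[f_E,[f_E,f_B]]]]$. From Section 2,
$$\tau_1(f_A)=\pm y\wedge a\wedge x',\quad \tau_1(f_B)=\pm y'\wedge a\wedge x,\quad \tau_1(f_E)=\pm2\,x'\wedge a\wedge y'.\tag{2}$$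

The square removes an ambiguity. For a suitable sign, $[\varphi]\mp[M_{Y_E}]\in\mathcal C/Y_2$ lies in $\ker\tau_1$, hence is killed by $2$. So $e:=[f_E]=2[\varphi]$ satisfies
$$e=\pm2\,[M_{Y_E}]\in\mathcal C/Y_2.\tag{3}$$
We use both descriptions of $e$: the clasper $Y_E$ to compute brackets, the map $\varphi$ to see commutation. The price is powers of $2$, harmless modulo odd primes.

**Proof of part 1.**

**Step 1: the inner brackets.** This step computes $(\operatorname{ad}e)^{m-3}[\mathbf c(f_B)]$. Let $G$ be a tree clasper of our kind of degree $k$ whose leaves are one $y'$, one $x$ and $k$ copies of $\alpha$; $Y_B$ is the case $k=1$. In $[[M_{Y_E}],[M_G]]$ the only crossing of a leaf of $Y_E$ with a leaf of $G$ is $x'$ with $y'$: the two copies of $y'$ are parallel, all copies of $\alpha$ are parallel, and $x$ meets no leaf of $Y_E$. By (1) the bracket is $\pm[M_{G^+}]$, where $G^+$ has leaves one $y'$ (from $Y_E$), one $x$ and $k+1$ copies of $\alpha$, so it is of the same kind with degree $k+1$. Iterating, and using (3) and bilinearity,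
$$(\operatorname{ad}e)^{m-3}[\mathbf c(f_B)]=\pm2^{m-3}[M_G],\qquad\deg G=m-2 .$$

**Step 2: the outer bracket splits.** Bracketing with $Y_A:(y,\alpha,x')$ produces two crossings: $x'$ of $Y_A$ with $y'$ of $G$, and $y$ of $Y_A$ with $x$ of $G$. Since $\operatorname{Gr}\mathbf c$ is a Lie homomorphism, in $Y_{m-1}\mathcal C/Y_m$
$$[\mathbf c(\delta)]=2^{m-3}\bigl(\pm[M_{T_1}]\pm[M_{T_2}]\bigr),$$
where $T_1$ has leaves $y,x$ and $m-1$ copies of $\alpha$, and $T_2$ has leaves $x',y'$ and $m-1$ copies of $\alpha$.

**Step 3: each half commutes with $e$.** Both $T_i$ are of our kind, of degree $m-1\ge2$, and satisfy the hypothesis of Lemma 2. So $[[\varphi],[M_{T_i}]]=0$, and $[e,[M_{T_i}]]=2[[\varphi],[M_{T_i}]]=0$. Therefore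
$$\operatorname{Gr}_m\mathbf c([\zeta])=[e,[\mathbf c(\delta)]]=0,$$
i.e. $\mathbf c(\zeta)\in Y_{m+1}\mathcal C$. This is part 1. $\square$

It remains to show that $\zeta\notin\Gamma_{m+1}\mathcal I$, quantitatively as in part 2.

## 5. The Magnus representation and its blind spot

A first attempt at detecting $\zeta$ is to represent $\mathcal I$ by matrices congruent to $1$ modulo some $h$: then $\Gamma_k\mathcal I$ goes to matrices congruent to $1$ modulo $h^k$, and one looks at leading terms.

**The representation.** Let $\Lambda=\mathbb Z[t^{\pm1}]$, $h=t-1$, and $\chi\colon H\to\mathbb Z$, $\chi(z)=\omega(z,b)$. So $\chi(a)=1$ and $\chi$ vanishes on the other basis elements. Let $\mathsf M=\Lambda\otimes_{\mathbb Z[\pi_1]}I(\pi_1)$, where $I(\pi_1)$ is the augmentation ideal and $\pi_1$ acts on $\Lambda$ through $t^\chi$. Elements of $\mathcal I$ preserve $\chi$, so $c\otimes w\mapsto c\otimes f(w)$ is well defined and gives a homomorphism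
$$r\colon\mathcal I\to\operatorname{Aut}_\Lambda(\mathsf M).$$
Put $[z]=1\otimes(z-1)$. As $\pi_1$ is free and $\operatorname{Aut}(F_{2g})\to GL_{2g}(\mathbb Z)$ is onto, there are free generators $z_i$ of $\pi_1$ lifting the chosen basis of $H$. The $[z_i]$ form a $\Lambda$-basis of $\mathsf M$, and $\operatorname{Aut}_\Lambda(\mathsf M)=GL_{2g}(\Lambda)$. Since $\mathsf M/h\mathsf M=I(\pi_1)/I(\pi_1)^2=H$, we have $r(f)\equiv1$ mod $h$.

**The first-order term.** We want $r(f)$ modulo $h^2$ in terms of $\tau_1(f)$. From $zw-1=(z-1)+z(w-1)$,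
$$[zw]=[z]+t^{\chi(z)}[w].$$
For $c=uvu^{-1}v^{-1}$ we have $cvu=uv$ and $\chi(c)=0$, so $[c]=[uv]-[vu]$, that is,
$$[c]=(1-t^{\chi(v)})[u]+(t^{\chi(u)}-1)[v].$$
On $\Gamma_2\pi_1$, where $\chi=0$, the map $c\mapsto[c]$ is additive, and by the formula its values lie in $h\mathsf M$. If $v\in\Gamma_2\pi_1$, the formula gives $[c]=(t^{\chi(u)}-1)[v]\in h^2\mathsf M$, so $\Gamma_3\pi_1$ goes into $h^2\mathsf M$. As $t^n-1\equiv nh$ mod $h^2$, the induced map $\Lambda^2H\to h\mathsf M/h^2\mathsf M\cong H$ is
$$C_\chi\colon u\wedge v\mapsto\chi(u)v-\chi(v)u .$$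
Finally $f(z)=(f(z)z^{-1})z$ with $f(z)z^{-1}\in\Gamma_2\pi_1$, so $(r(f)-1)[z]=[f(z)z^{-1}]$ and
$$r(f)\equiv1+hX_f\bmod h^2,\qquad X_f(z)=C_\chi(\tau_1(f)(z)).$$
If $\tau_1(f)=u\wedge a\wedge v$ with $\chi(u)=\chi(v)=0$, then up to a global sign convention
$$\tau_1(f)(z)=\omega(u,z)\,a\wedge v+\omega(a,z)\,v\wedge u+\omega(v,z)\,u\wedge a .$$
Since $C_\chi(a\wedge v)=v$, $C_\chi(v\wedge u)=0$ and $C_\chi(u\wedge a)=-u$, we get
$$X_f(z)=\pm(\omega(u,z)v-\omega(v,z)u).$$

**Our three elements.** Let $P,P'$ be the projections of $H$, in the chosen basis, onto $\langle x,y\rangle$ and $\langle x',y'\rangle$. Insert (2). For $f_E$ ($u=x'$, $v=y'$): $x'\mapsto-\omega(y',x')x'=x'$ and $y'\mapsto\omega(x',y')y'=y'$. The other two are similar, and with unspecified basis vectors mapped to $0$,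
$$X_{f_E}=\pm2P',\qquad X_{f_A}=\pm\{x\mapsto-x',\ y'\mapsto-y\},\qquad X_{f_B}=\pm\{x'\mapsto-x,\ y\mapsto-y'\}.$$

**Commutators.** If $A\equiv1+h^iX$ mod $h^{i+1}$ and $B\equiv1+h^jY$ mod $h^{j+1}$ with $i,j\ge1$, then $[A,B]=1+(AB-BA)(BA)^{-1}$ gives
$$[A,B]\equiv1+h^{i+j}(XY-YX)\bmod h^{i+j+1}.\tag{4}$$

**The leading term of $r(\delta)$.** The operator $\operatorname{ad}P'$ multiplies the component $x'\mapsto x$ by $-1$ and the component $y\mapsto y'$ by $+1$. As $m$ is even, $m-3$ is odd, so
$$(\operatorname{ad}P')^{m-3}\{x'\mapsto-x,\ y\mapsto-y'\}=\{x'\mapsto x,\ y\mapsto-y'\}=:Z .$$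
Let $A=\{x\mapsto-x',\ y'\mapsto-y\}$. Then $AZ=\{x'\mapsto-x',\ y\mapsto y\}$ and $ZA=\{x\mapsto-x,\ y'\mapsto y'\}$, so $AZ-ZA=P-P'$. By (4),
$$r(\delta)\equiv1+n_0h^{m-1}(P-P')\bmod h^m,\qquad n_0=\pm2^{m-3}.\tag{5}$$

**The blind spot.** By (4) again, $r(\zeta)=[r(f_E),r(\delta)]\equiv1+h^m[\pm2P',\,n_0(P-P')]=1$ mod $h^{m+1}$. The leading terms commute, and in degree $m$ the Magnus representation sees nothing.

**Why $m$ is even.** For odd $m$ the same computation has $Z=\{x'\mapsto-x,\ y\mapsto-y'\}$ and $AZ-ZA=\{x\mapsto-x,\ y\mapsto y,\ x'\mapsto x',\ y'\mapsto-y'\}$. What matters below are the entries at $x'$ and $y'$. For even $m$ they are equal; for odd $m$ they are opposite, and in the computation of Section 9 the two contributions would cancel. In particular the degree three suspect of Section 3 escapes this detector.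

## 6. Commuting matrices whose lifts do not commute

The way past the blind spot is that two commuting matrices can have non-commuting lifts to a central extension. For the extension given by the Steinberg group, the commutator of the lifts is a symbol, and symbols of units such as $1+2\varpi$ and $1+\varpi^{m-1}$ can be nontrivial.

**Steinberg group and $K_2$.** For a commutative ring $A$, let $E(A)\subset SL(A)$ be the stable group generated by elementary matrices. The Steinberg group $\mathrm{St}(A)$ has generators $x_{ij}(r)$, $i\ne j$, $r\in A$, and relations $x_{ij}(r)x_{ij}(s)=x_{ij}(r+s)$; $[x_{ij}(r),x_{jk}(s)]=x_{ik}(rs)$ for distinct $i,j,k$; $[x_{ij}(r),x_{kl}(s)]=1$ for $j\ne k$, $i\ne l$. Sending $x_{ij}(r)$ to the elementary matrix gives $\mathrm{St}(A)\to E(A)$, whose kernel $K_2(A)$ is central. For a unit $u$ put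
$$w_{ij}(u)=x_{ij}(u)x_{ji}(-u^{-1})x_{ij}(u),\qquad h_{ij}(u)=w_{ij}(u)w_{ij}(-1).$$
Then $w_{ij}(u)^{-1}=w_{ij}(-u)$, $h_{ij}(1)=1$, and $h_{ij}(u)$ lies over the diagonal matrix with $u$ at $i$ and $u^{-1}$ at $j$. The *Steinberg symbol* is
$$\{u,v\}=[h_{12}(u),h_{13}(v)]\in K_2(A),$$
the commutator of lifts of two diagonal, hence commuting, matrices. It is bimultiplicative and antisymmetric (Milnor, *Introduction to Algebraic K-theory*, §9).

*Example.* $K_2(\mathbb Z)\cong\mathbb Z/2$, generated by $\{-1,-1\}$ (Milnor). So already the lifts of $\operatorname{diag}(-1,-1,1)$ and $\operatorname{diag}(-1,1,-1)$ to $\mathrm{St}(\mathbb Z)$ do not commute.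

**Lemma 3.** (i) Let $\widetilde X\in\mathrm{St}(A)$ lie over a monomial matrix $X$, $Xe_j=w_je_{\sigma(j)}$. Then $\widetilde Xx_{ij}(r)\widetilde X^{-1}=x_{\sigma(i)\sigma(j)}(w_iw_j^{-1}r)$.
(ii) If $\widetilde W\in\mathrm{St}(A)$ lies over a diagonal matrix with entries $w_i$, then $[\widetilde W,h_{ij}(v)]=\{w_iw_j^{-1},v\}$ for all $i\ne j$ and all units $v$.

*Proof.* (i) Choose $k\ne i,j$ and write $x_{ij}(r)=[x_{ik}(r),x_{kj}(1)]$. Conjugation of elementary matrices by $X$ shows that $\widetilde X$ takes $x_{ik}(r)$ and $x_{kj}(1)$ to $x_{\sigma(i)\sigma(k)}(w_iw_k^{-1}r)$ and $x_{\sigma(k)\sigma(j)}(w_kw_j^{-1})$ times central elements, which do not affect the commutator. The commutator is $x_{\sigma(i)\sigma(j)}(w_iw_j^{-1}r)$.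

(ii) Put $c=w_iw_j^{-1}$. By (i), $\widetilde Ww_{ij}(u)\widetilde W^{-1}=w_{ij}(cu)$, so
$$\widetilde Wh_{ij}(v)\widetilde W^{-1}=w_{ij}(cv)w_{ij}(-c)=h_{ij}(cv)\,w_{ij}(-1)^{-1}w_{ij}(-c)=h_{ij}(cv)h_{ij}(c)^{-1},$$
and
$$[\widetilde W,h_{ij}(v)]=h_{ij}(cv)h_{ij}(c)^{-1}h_{ij}(v)^{-1}.\tag{6}$$
The right side depends only on $i,j,c,v$, so it may be computed with any convenient $\widetilde W$ of ratio $c$. Take $\widetilde W=h_{ik}(c)$ with $k\ne i,j$: we must show $[h_{ik}(c),h_{ij}(v)]=\{c,v\}$. Choose a monomial matrix of determinant $1$ with $\sigma(1)=i$, $\sigma(2)=k$, $\sigma(3)=j$, $w_1=w_2=w_3=1$ and other entries $\pm1$; an unused index corrects the determinant. It lies in $E(A)$: multiplying it by matrices underlying elements $w_{ij}(1)$ reduces it to a diagonal matrix with entries $\pm1$ and determinant $1$, which is a product of matrices underlying elements $h_{ij}(-1)$. By (i), conjugation by a lift sends $h_{12}(c)$ to $h_{ik}(c)$ and $h_{13}(v)$ to $h_{ij}(v)$, and it fixes the central element $\{c,v\}$. $\square$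

**What is needed.** We look for a ring $R$ with a map $\Lambda\to R$, $h\mapsto\varpi$, $\varpi^m=0$, and a homomorphism from $K_2(R)$ to a group of order $p$ that is nontrivial on symbols such as $\{1+2\varpi,1+\varpi^{m-1}\}$. The tame symbol is of no use, as it is trivial on pairs of units; we use a wild Hilbert symbol. There is a constraint. If $p$-torsion symbols $(\cdot,\cdot)$ are trivial on pairs (element of $1+\varpi^m\mathcal O$, unit) and $\gamma=1-c\varpi^m$ with $c$ a unit, then $(\gamma,\varpi)^m=(\gamma,c\varpi^m)(\gamma,c)^{-1}=1$. So $(\gamma,\varpi)\ne1$ forces $p\mid m$. This explains the hypothesis on $m$.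

## 7. A local field tuned to $m$

Fix an odd prime $p\mid m$ and put $s=m/p$. Let $F_0=\mathbb Q_p(\zeta_p)$ with uniformizer $\lambda=1-\zeta_p$, where $\zeta_p$ is a primitive $p$-th root of unity, and let $F=F_0(\lambda^{1/s})$. Since $X^s-\lambda$ is Eisenstein, $F$ is totally ramified over $\mathbb Q_p$ with ramification index $e_F=(p-1)s$. It has residue field $\mathbb F_p$ and contains $\mu_p$. Let $\mathcal O$ be its ring of integers, $\varpi$ a uniformizer, $U_n=1+\varpi^n\mathcal O$. The field is chosen so that $m=ps=pe_F/(p-1)$.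

*Example.* For $m=6$, $p=3$: $s=2$, $F=\mathbb Q_3(\zeta_3)(\sqrt\lambda)$ with $\lambda=1-\zeta_3$, and $e_F=4$.

**Lemma 4.** (i) $U_{m+1}\subset F^{\times p}$. (ii) If $\gamma\in U_m\setminus U_{m+1}$, then $F(\gamma^{1/p})/F$ is unramified of degree $p$.

*Proof.* Write $(1+\varpi^sY)^p=1+\varpi^mg(Y)$. The coefficient of $Y^p$ in $g$ is $\varpi^{sp-m}=1$, and $g(0)=0$. The coefficient of $Y$ is $\epsilon_0=p\,\varpi^{s-m}=p/\varpi^{e_F}$, a unit. For $2\le j\le p-1$ the coefficient of $Y^j$ has order $e_F+sj-m=s(j-1)>0$. So $g\in\mathcal O[Y]$ is monic and $g\equiv Y^p+\epsilon_0Y$ mod $\varpi$. To find $\epsilon_0$ modulo $\varpi$, note that $\zeta_p-1$ has order $s$, so $\zeta_p=1+\varpi^sy_0$ with $y_0$ a unit, and $\zeta_p^p=1$ means $g(y_0)=0$. Hence $\epsilon_0\equiv-y_0^{p-1}\equiv-1$, and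
$$g\equiv Y^p-Y\bmod\varpi .$$
(For $m=6$, $p=3$, $\varpi=\sqrt\lambda$: $3=(1-\zeta_3)(1-\zeta_3^2)=-\zeta_3^2\lambda^2$, so $\epsilon_0=3/\varpi^4=-\zeta_3^2\equiv-1$.)

(i) An element of $U_{m+1}$ is $1+\varpi^mc$ with $c\in\varpi\mathcal O$. Modulo $\varpi$, $g(Y)-c$ is $Y^p-Y$, with simple root $0$. Hensel's lemma solves $g(Y)=c$, and $1+\varpi^sY$ is a $p$-th root.

(ii) Let $\gamma=1+\varpi^mc$ with $c$ a unit. The polynomial $Y^p-Y-\bar c$ with $\bar c\ne0$ is an Artin–Schreier polynomial over $\mathbb F_p$, irreducible and separable. So a root of the monic polynomial $g(Y)-c$ generates the unramified extension of degree $p$. It generates the same field as $1+\varpi^sY$, a $p$-th root of $\gamma$. $\square$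

**The Hilbert symbol.** Let $(\cdot,\cdot)\colon F^\times\times F^\times\to\mu_p$ be the $p$-th Hilbert symbol: bimultiplicative, antisymmetric, $(u,1-u)=1$ for $u\ne0,1$, and $(u,v)=1$ if and only if $v$ is a norm from $F(u^{1/p})$. By Matsumoto's theorem it induces $K_2(F)\to\mu_p$, $\{u,v\}\mapsto(u,v)$. The norms from the unramified extension of degree $p$ are the elements whose order is divisible by $p$. So Lemma 4 gives
$$\gamma\in U_{m+1}\Rightarrow(\gamma,\cdot)=1;\qquad\gamma\in U_m\setminus U_{m+1}\Rightarrow\bigl[(\gamma,v)=1\iff p\mid\operatorname{ord}v\bigr].\tag{7}$$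
In particular elements of $U_m$ have trivial symbol with all units.

**Lemma 5.** Let $\operatorname{ord}\beta=m-1$, $\operatorname{ord}\xi\ge1$ ($\xi=0$ allowed) and $\gamma=1-\xi\beta$. If $\operatorname{ord}\xi\ge2$, then $(1-\xi,1-\beta)=1$. If $\operatorname{ord}\xi=1$, then $(1-\xi,1-\beta)=(\gamma,\varpi)\ne1$.

*Proof.* The case $\xi=0$ is trivial. Otherwise $(1-\xi)+\xi(1-\beta)=\gamma$, so
$$\Bigl(\frac{1-\xi}{\gamma},\frac{\xi(1-\beta)}{\gamma}\Bigr)=1 .$$
Expanding,
$$(1-\xi,\xi)\,(1-\xi,1-\beta)\,(1-\xi,\gamma)^{-1}(\gamma,\xi)^{-1}(\gamma,1-\beta)^{-1}(\gamma,\gamma)=1 .$$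
Here $(1-\xi,\xi)=1$. Since $\gamma\in U_m$ and $1-\xi,1-\beta,\gamma$ are units, the third, fifth and sixth factors are $1$ by (7). Hence $(1-\xi,1-\beta)=(\gamma,\xi)$. If $\operatorname{ord}\xi\ge2$, then $\gamma\in U_{m+1}$ and the symbol is $1$. If $\operatorname{ord}\xi=1$, then $\gamma\in U_m\setminus U_{m+1}$, so $(\gamma,\xi)=(\gamma,\varpi)(\gamma,\xi/\varpi)=(\gamma,\varpi)\ne1$, as $p\nmid1$. $\square$

**The finite ring.** Let $I=\varpi^m\mathcal O$ and $R=\mathcal O/I$, a local ring. The Hilbert symbol must descend from $\mathcal O$ to $R$.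

**Lemma 6.** There is a homomorphism $\kappa\colon K_2(R)\to\mu_p$ with $\kappa\{\bar u,\bar v\}=(u,v)$ for all $u,v\in\mathcal O^\times$.

*Proof.* We show that $K_2(\mathcal O)\to K_2(R)$ is onto, and that $K_2(\mathcal O)\to K_2(F)\to\mu_p$ kills its kernel. The induced map is $\kappa$, and the formula follows from naturality of symbols.

*Surjectivity.* Lift an element of $K_2(R)$ to $\mathrm{St}(\mathcal O)$. Its image in $SL(\mathcal O)$ is $\equiv1$ mod $I$, so by Gauss elimination it is a product of elementary matrices with entries in $I$ and of diagonal matrices underlying $h_{ij}(u)$ with $u\in1+I$. The corresponding product of elements $x_{ij}(r)$, $r\in I$, and $h_{ij}(u)$, $u\in1+I$, of $\mathrm{St}(\mathcal O)$ becomes trivial in $\mathrm{St}(R)$, since $x_{ij}(0)=h_{ij}(1)=1$. Dividing the lift by it gives a preimage in $K_2(\mathcal O)$.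

*The kernel.* By the exact sequence $K_2(\mathcal O,I)\to K_2(\mathcal O)\to K_2(R)$ the kernel is the image of $K_2(\mathcal O,I)$. We use a theorem (Stein–Dennis; Maazen–Stienstra; Keune, *J. Algebra* 54 (1978)): for a commutative ring $A$ and an ideal $I$ in its Jacobson radical, $K_2(A,I)$ is generated by Dennis–Stein symbols $\langle a,b\rangle$ with $a\in A,b\in I$ or $a\in I,b\in A$. Their images in $K_2(A)$ are the usual symbols $\langle a,b\rangle$, defined when $1-ab\in A^\times$. These are natural in $A$ and satisfy $\langle a,b\rangle\langle b,a\rangle=1$, $\langle0,0\rangle=1$, and $\langle a,b\rangle=\{a,1-ab\}$ if $a$ is a unit. (Another sign convention would make no difference below.)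

By antisymmetry let $a\in I$, and compute in $K_2(F)$. If $a=0$, then either $b=0$ and the symbol is trivial, or $\langle0,b\rangle=\langle b,0\rangle^{-1}=\{b,1\}^{-1}=1$. If $a\ne0$, then $a$ is a unit of $F$ and the image in $\mu_p$ is $(a,1-ab)$, with $1-ab\in U_m$. If $1-ab\in U_{m+1}$, this is $1$ by (7). Otherwise $\operatorname{ord}(ab)=m$ and $\operatorname{ord}a\ge m$, so $b$ is a unit and $\operatorname{ord}a=m$ is divisible by $p$. Then (7) gives $1$ again. $\square$

## 8. Lifting the Magnus representation

This section builds the homomorphism of part 2. Make $r$ special: put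
$$\rho(f)=\operatorname{diag}(r(f),\det r(f)^{-1})\in SL_{2g+1}(\Lambda).$$
This is a homomorphism with $\rho(f)\equiv1$ mod $h$. Moreover $\det r(\delta)=1$, because $\delta\in[\mathcal I,\mathcal I]$ and $\Lambda^\times$ is abelian.

Let $\widehat E=\mathrm{St}(R)/\ker\kappa$. It is a central extension of $E(R)=SL(R)$ by $K_2(R)/\ker\kappa$, which $\kappa$ embeds in $\mu_p$. A lift of $\rho$ to $\widehat E$ is not automatic. It exists because of two classical facts:

- $K_1(\Lambda)=\Lambda^\times$ (Bass–Heller–Swan), so $SL(\Lambda)=E(\Lambda)$;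
- $K_2(\Lambda)\cong K_2(\mathbb Z)\oplus K_1(\mathbb Z)\cong(\mathbb Z/2)^2$ (Quillen's fundamental theorem; Milnor for $K_2(\mathbb Z)$).

Consider the ring map $\Lambda\to R$, $t\mapsto1+\varpi$, so $h\mapsto\varpi$. The composite $\mathrm{St}(\Lambda)\to\mathrm{St}(R)\to\widehat E$ sends the $2$-group $K_2(\Lambda)$ into $K_2(R)/\ker\kappa$, a group of odd order, hence to $1$. So it factors through $E(\Lambda)=\mathrm{St}(\Lambda)/K_2(\Lambda)$ and gives a homomorphism $E(\Lambda)\to\widehat E$ over $E(\Lambda)\to E(R)$. Composing with $\rho$ we get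
$$\hat\rho\colon\mathcal I\to\widehat E\quad\text{lifting}\quad\rho_R\colon\mathcal I\to N:=\{X\in SL_{2g+1}(R):X\equiv1\bmod\varpi\}.$$

Let $N_k=\{X\in N:X\equiv1\bmod\varpi^k\}$. The identity $[A,B]=1+(AB-BA)(BA)^{-1}$ shows $[N_i,N_j]\subset N_{i+j}$. As $N_m=1$, we get $\Gamma_mN=1$. Let $\widehat N\subset\widehat E$ be the preimage of $N$; it contains the image of $\hat\rho$. Then $\Gamma_m\widehat N$ lies in the central subgroup $K_2(R)/\ker\kappa\subset\mu_p$, so $\Gamma_{m+1}\widehat N=1$ and $\widehat N$ is nilpotent. Therefore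
$$\hat\rho(\Gamma_m\mathcal I)\subset\mu_p,\qquad\hat\rho(\Gamma_{m+1}\mathcal I)=1.\tag{8}$$

## 9. The value of $\hat\rho$ on $\zeta$

Let $D_1=\rho_R(f_E)$ and $D_2=\rho_R(\delta)$.

**Step 1: reduction to lifts in $\mathrm{St}(R)$.** The matrices $D_1,D_2$ commute, since $[N_1,N_{m-1}]\subset N_m=1$. Lifts differ by central elements, so $\hat\rho(\zeta)=[\hat\rho(f_E),\hat\rho(\delta)]$ equals $\kappa([\widetilde D_1,\widetilde D_2])$ for any lifts $\widetilde D_i\in\mathrm{St}(R)$ of $D_i$.

**Step 2: $D_2$ is diagonal.** By (5), as $\varpi^m=0$ in $R$, the matrix $D_2$ is diagonal with entries $v=1+n_0\varpi^{m-1}$ at $x,y$; $1-n_0\varpi^{m-1}$ at $x',y'$; and $1$ elsewhere, including the last place because $\det r(\delta)=1$. Since $2(m-1)\ge m$, $1-n_0\varpi^{m-1}=v^{-1}$. So we may take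
$$\widetilde D_2=h_{xx'}(v)\,h_{yy'}(v),$$
with basis elements as indices.

**Step 3: $D_1$ may be replaced by a diagonal matrix.** Since $D_1\equiv1$ mod $\varpi$ and $R$ is local, Gauss elimination writes $D_1=LWV$ with $L$ lower and $V$ upper unitriangular with off-diagonal entries in $\varpi R$, and $W=\operatorname{diag}(w_i)$, $\prod w_i=1$. Comparing diagonal entries, $(D_1)_{ii}=w_i+\sum_{k<i}L_{ik}w_kV_{ki}$, so $w_i\equiv(D_1)_{ii}$ mod $\varpi^2$.

Ratios of entries of $D_2$ lie in $1+\varpi^{m-1}R$, and $\varpi^{m-1}\cdot\varpi=0$. So by Lemma 3(i), $\widetilde D_2$ commutes with every $x_{ij}(r)$, $r\in\varpi R$. Lift $L$ and $V$ to products $\widetilde L,\widetilde V$ of such elements, lift $W$ to $\widetilde W$, and take $\widetilde D_1=\widetilde L\widetilde W\widetilde V$. As $\widetilde D_2$ commutes with $\widetilde L$ and $\widetilde V$, and $[\widetilde W,\widetilde D_2]\in K_2(R)$ is central,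
$$[\widetilde D_1,\widetilde D_2]=\widetilde L\,(\widetilde W\widetilde D_2\widetilde W^{-1})\,\widetilde L^{-1}\widetilde D_2^{-1}=[\widetilde W,\widetilde D_2].$$

**Step 4: symbols.** For central commutators $[\widetilde W,AB]=[\widetilde W,A][\widetilde W,B]$. So Lemma 3(ii) and Lemma 6 give
$$\hat\rho(\zeta)=\kappa\bigl(\{w_xw_{x'}^{-1},v\}\{w_yw_{y'}^{-1},v\}\bigr)=(w_x,v)\,(w_y,v)\,(w_{x'},v)^{-1}(w_{y'},v)^{-1}.$$
On the right $v=1+n_0\varpi^{m-1}\in\mathcal O^\times$, and the $w_i$ are replaced by arbitrary lifts to $\mathcal O^\times$.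

**Step 5: evaluation.** By Section 5, $X_{f_E}=\pm2P'$. Hence $w_x,w_y\equiv1$ mod $\varpi^2$, while $w_{x'},w_{y'}\equiv1+2\epsilon\varpi$ mod $\varpi^2$ with one and the same sign $\epsilon=\pm1$. Apply Lemma 5 with $\beta=1-v=-n_0\varpi^{m-1}$, of order exactly $m-1$ because $n_0=\pm2^{m-3}$ is prime to $p$, and with $\xi=1-w$. For $w_x,w_y$ we have $\operatorname{ord}\xi\ge2$, so $(w_x,v)=(w_y,v)=1$. For $w_{x'},w_{y'}$ we have $\xi\equiv-2\epsilon\varpi$ mod $\varpi^2$, of order $1$ as $p$ is odd. Thus
$$(w_{x'},v)=(\gamma_1,\varpi),\qquad(w_{y'},v)=(\gamma_2,\varpi),\qquad\gamma_1\equiv\gamma_2\equiv1-2\epsilon n_0\varpi^m\bmod\varpi^{m+1}.$$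
By Lemma 4(i), $\gamma_1/\gamma_2\in U_{m+1}\subset F^{\times p}$, so both symbols equal $\theta=(\gamma_1,\varpi)$, and $\theta\ne1$ by Lemma 5. Hence
$$\hat\rho(\zeta)=\theta^{-2}\ne1,$$
since $p$ is odd. So $\hat\rho(\zeta)$ generates $\mu_p$, and $K_2(R)/\ker\kappa\cong\mu_p$. With (8), $\hat\rho\colon\mathcal I\to\widehat N$ is the homomorphism required in part 2, and in particular $\zeta\notin\Gamma_{m+1}\mathcal I$. $\square$

*Two checks.* For $m=6$, $p=3$ the relevant units are $v=1\pm8\varpi^5$ and $w_{x'},w_{y'}\equiv1\pm2\varpi$ mod $\varpi^2$, and $\gamma_1\equiv1\pm16\varpi^6$ mod $\varpi^7$ is indeed outside $U_7$. For odd $m$ the entries of $D_2$ at $x'$ and $y'$ would be inverse to each other, and the last two factors in Step 4 would give $\theta\theta^{-1}=1$, as announced in Section 5.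

## 10. From $\zeta$ to the kernel, and all genera at once

**The kernel.** The class of $\zeta$ in $\Gamma_m\mathcal I/\Gamma_{m+1}\mathcal I$ is nonzero by part 2 and is killed by $\operatorname{Gr}_m\mathbf c$ by part 1. By (8), $\hat\rho|_{\Gamma_m\mathcal I}$ factors through $\Gamma_m\mathcal I/\Gamma_{m+1}\mathcal I$, and it maps $\ker\operatorname{Gr}_m\mathbf c\ni[\zeta]$ onto $\mu_p\cong\mathbb Z/p$. The element $\zeta$ does not depend on $p$, so this holds for every odd prime $p\mid m$. Finally, $\zeta$ is nontrivial in $\mathcal I/\Gamma_{m+1}\mathcal I$ and trivial in $\mathcal C/Y_{m+1}$.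

**Uniformity in the genus.** Embed $\Sigma_{3,1}\subset\Sigma_{g,1}$, make all choices of Sections 2–4 inside $\Sigma_{3,1}$, and extend $f_A,f_B,f_E$ by the identity; then $\zeta\in\Gamma_m\mathcal I_{3,1}$. Gluing on $(\Sigma_{g,1}\setminus\Sigma_{3,1})\times[-1,1]$ preserves $Y_k$-equivalence, so part 1 persists in $\mathcal C_{g,1}$. For detection in $\mathcal I_{g,1}$, join $*_\partial\in\partial\Sigma_{g,1}$ to $\partial\Sigma_{3,1}$ by an arc outside $\Sigma_{3,1}$. Then $\pi_1(\Sigma_{g,1})$ is freely generated by loops from $\Sigma_{3,1}$ and loops outside it, and the latter are fixed by the extended maps. So $\tau_1$ of an extension is given by the same element of $\Lambda^3H$, and (2) persists. So does $\det r(\delta)=1$. These two facts are all that Sections 5–9 use about $f_A,f_B,f_E$, hence $\zeta\notin\Gamma_{m+1}\mathcal I_{g,1}$ for all $g\ge3$. This completes the proof of the Theorem. $\blacksquare$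

**What the argument leaves undecided.** It does not decide injectivity of $\operatorname{Gr}_m\mathbf c$ in odd degrees or in degrees that are powers of $2$. It also makes no claim about $\operatorname{Gr}\mathbf c\otimes\mathbb Q$: the detecting homomorphisms on $\Gamma_m\mathcal I/\Gamma_{m+1}\mathcal I$ have finite target.
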